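# Exponential functionals of Lévy processes that do not determine their input

## 1. Lévy processes, exponents and the two maps

Throughout, $C,c$ denote positive constants that may change from line to line, and $\mathcal L(X)$ is the law of $X$.

**Lévy processes and exponents.** A Lévy process $\eta=(\eta_t)_{t\ge0}$ starts at $0$, has càdlàg paths and stationary independent increments. Its exponent $\psi_\eta$ is the continuous function with $\psi_\eta(0)=0$ and $\mathbb E e^{iu\eta_t}=e^{t\psi_\eta(u)}$. It has the Lévy–Khintchine form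
$$\psi_\eta(u)=ibu-\tfrac12\sigma^2u^2+\int(e^{iux}-1-iux1_{\{|x|\le1\}})\,\nu_\eta(dx),$$
and $\psi_\eta$ and $\mathcal L(\eta_1)$ determine each other. Since $\mathrm{Re}\,\psi_\eta\le0$, we always have $|1-\psi_\eta|\ge1$. We write $\Psi_\xi$ for the exponent of a second process $\xi$.

If $\int\min(1,|x|)\,\nu(dx)<\infty$, then $\psi(u)=\int(e^{iux}-1)\nu(dx)$ is an exponent. The process is then the sum of its jumps and is called driftless. If moreover $\nu$ is finite, it is a (driftless) compound Poisson process of rate $\nu(\mathbb R)$. A subordinator is a nondecreasing Lévy process.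

*Example.* For $u\neq 0$, integration by parts gives $\int_0^\infty(1-\cos x)x^{-3/2}dx=2\int_0^\infty x^{-1/2}\sin x\,dx=\sqrt{2\pi}$, so
$$\int_{\mathbb R}(1-\cos ux)|x|^{-3/2}dx=2\sqrt{2\pi}\,|u|^{1/2}.\tag{1}$$
So $\nu(dx)=\kappa|x|^{-3/2}dx$ with $\kappa=1/(2\sqrt{2\pi})$ has exponent $-|u|^{1/2}$. A remark for later: if $h$ is a real integrable function with $|h|\le\kappa|x|^{-3/2}$, then $-|u|^{1/2}+\int(e^{iux}-1)h(x)dx$ is again an exponent, because $\kappa|x|^{-3/2}+h\ge0$. A positive density leaves room for signed perturbations.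

**Exponential times.** If $\tau$ is exponential with rate $1$, independent of $\eta$, then
$$\mathbb Ee^{iu\eta_\tau}=\int_0^\infty e^{-t}e^{t\psi_\eta(u)}dt=\frac1{1-\psi_\eta(u)}.\tag{2}$$

**Exponential functional.** Let $\xi,\eta$ be independent Lévy processes and $V_t=\int_{(0,t]}e^{-\xi_{s-}}d\eta_s$. If $V_t$ converges a.s. as $t\to\infty$, the limit $V_\infty=\int_{(0,\infty)}e^{-\xi_{s-}}d\eta_s$ is the exponential functional.

*Example.* Let $\eta_t=t$ and let $\xi$ jump by $\log2$ at rate $1$. With independent standard exponential waiting times $E_0,E_1,\dots$, we get $V_\infty=\sum_{j\ge0}2^{-j}E_j$, of mean $2$.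

**The two maps.** Let $\mathcal P(\mathbb R)$ be the set of probability laws on $\mathbb R$. Fix $\xi$, and let $D_\xi$ be the set of all $\mathcal L(\eta_1)$, $\eta$ independent of $\xi$, for which $V_\infty$ converges a.s. Put
$$\Phi_\xi:D_\xi\to\mathcal P(\mathbb R),\qquad \mathcal L(\eta_1)\mapsto\mathcal L(V_\infty).$$
Fix $\eta\ne0$, and let $\tilde D_\eta$ be the set of all $\mathcal L(\xi_1)$, $\xi$ independent of $\eta$, for which $V_\infty$ converges a.s. Put
$$\tilde\Phi_\eta:\tilde D_\eta\to\mathcal P(\mathbb R),\qquad \mathcal L(\xi_1)\mapsto\mathcal L(V_\infty).$$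

*Examples.* If $\xi=0$, then $V_t=\eta_t$. If this converges, the i.i.d. increments $\eta_{n+1}-\eta_n$ tend to $0$, so $\eta=0$ and $D_0=\{\delta_0\}$. If $\eta_t=t$ and $\xi_t=bt$, then $V_\infty$ converges exactly for $b>0$, and its law is $\delta_{1/b}$.

**Two transforms.** The Fourier transform of $V$ is $\varphi(u)=\mathbb Ee^{iuV}$. If $V>0$ a.s., the Mellin transform is $M_V(\theta)=\mathbb EV^{i\theta}$, that is, the characteristic function of $\log V$.

*Examples.* For a standard exponential $E$, $M_E(\theta)=\Gamma(1+i\theta)$, which has no zeros. On the other hand, $(1-\cos x)/(\pi x^2)$ is a probability density with characteristic function $\max(1-|u|,0)$: a characteristic function can vanish on intervals.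

**Fact 1 (boundary uniqueness).** Let $G$ be bounded and continuous on $\{0\le\mathrm{Im}\,z\le\varepsilon\}$ or on $\{\mathrm{Im}\,z\ge0\}$, and analytic in the interior. If $G$ vanishes on a non-empty open interval of $\mathbb R$, then $G\equiv0$. Indeed, by Schwarz reflection $G$ extends analytically across the interval, and it vanishes there. The same holds below the real axis.

*Example.* If $V\ge0$, then $z\mapsto\mathbb Ee^{izV}$ is such a function on the upper half plane, so the characteristic function of a nonnegative variable vanishes on no interval.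

**Bernstein functions.** A Bernstein function is a function $\ell(u)=a+bu+\int_{(0,\infty)}(1-e^{-ux})\mu(dx)$ on $(0,\infty)$ with $a,b\ge0$ and $\int\min(1,x)\mu(dx)<\infty$. With $a=0$ these are exactly the Laplace exponents of subordinators: $\mathbb Ee^{-u\eta_t}=e^{-t\ell(u)}$. It is complete if $\mu$ has a completely monotone density. We use Theorem 6.2 of Schilling–Song–Vondraček, *Bernstein Functions*, 2nd ed.: a positive function on $(0,\infty)$ with finite limit at $0+$ that extends analytically to $\mathbb C\setminus(-\infty,0]$ with $\mathrm{Im}\,z\cdot\mathrm{Im}\,\ell(z)\ge0$ is a complete Bernstein function.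

*Example.* $\ell(u)=\frac u{1+u}=\int_0^\infty(1-e^{-ux})e^{-x}dx$ is complete, and $\mathrm{Im}\,\ell(z)=\mathrm{Im}\,z/|1+z|^2$.

**Selfdecomposable laws** (needed only in Section 6). $X$ is selfdecomposable if for every $c\in(0,1)$ there is $X_c$ independent of $X$ with $X\overset d=cX+X_c$. Such laws are infinitely divisible, and infinitely divisible laws have characteristic functions without zeros.

*Example.* For a standard normal $X$ take $X_c=\sqrt{1-c^2}\,Z$ with $Z$ standard normal.

## 2. Are $\Phi_\xi$ and $\tilde\Phi_\eta$ always injective?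

In plain words: if we know one of the two processes and the law of the functional, do we know the law of the other process? The question comes from Anita Behme and Alexander Lindner, "On exponential functionals of Levy processes", arXiv:1301.3272 (2013).

The maps are known to be injective in many cases. For example, $\tilde\Phi_\eta$ is injective when $\eta$ is a subordinator with strictly positive drift, or when $\eta$ has a non-trivial Brownian part, or when $\eta$ is a driftless compound Poisson process with $\nu_\eta((-\infty,0))=0$ and $\int_0^1x^{-\varepsilon}\nu_\eta(dx)<\infty$ for some $\varepsilon>0$. The task is to decide whether $\Phi_\xi$ is injective for every $\xi$, and $\tilde\Phi_\eta$ for every $\eta\ne0$. The answer is no in both cases.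

**Theorem 1.** There are $B\in6\mathbb N$ and infinitely many different laws $\mathcal L(\eta_1)$ having the same image under $\Phi_\xi$, where $\xi$ is the compound Poisson process of rate $1$ with jumps $\log B$ and $2\log B$, each with probability $\frac12$.

**Theorem 2.** Let $\gamma\in(0,1)$. There is a driftless compound Poisson process $\eta\ne0$ with $\nu_\eta((-\infty,0))=0$ and $\int_{(0,\infty)}\exp(|\log x|^\gamma)\,\nu_\eta(dx)<\infty$, and there are infinitely many compound Poisson processes $\xi$ with different laws, having the same image under $\tilde\Phi_\eta$.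

So in the third known case above, the condition $\int_0^1x^{-\varepsilon}\nu_\eta(dx)<\infty$ cannot be replaced by $\int_0^1\exp(|\log x|^\gamma)\nu_\eta(dx)<\infty$ for any $\gamma<1$.

These two theorems settle the question. The following complement is not used in their proofs; it is proved in Section 6.

**Theorem 3 (description of the fibres).**

(a) Let $\xi$ be any Lévy process, $\mathcal L(\eta_1),\mathcal L(\eta_1')\in D_\xi$, and let $\varphi$ be the characteristic function of $\Phi_\xi(\mathcal L(\eta_1))$. Then $\Phi_\xi(\mathcal L(\eta_1))=\Phi_\xi(\mathcal L(\eta_1'))$ iff $(\psi_\eta-\psi_{\eta'})\varphi\equiv0$. Consequently $\Phi_\xi$ is injective if $\xi$ has no positive jumps, and for every $\xi$ it is injective on the subordinators in $D_\xi$.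

(b) Let $\eta\ne0$ be a driftless compound Poisson subordinator, $\mathcal L(\xi_1),\mathcal L(\xi_1')\in\tilde D_\eta$, and let $V$ have law $\tilde\Phi_\eta(\mathcal L(\xi_1))$. Then $\tilde\Phi_\eta(\mathcal L(\xi_1))=\tilde\Phi_\eta(\mathcal L(\xi_1'))$ iff $(\Psi_\xi-\Psi_{\xi'})M_V\equiv0$. Consequently no other element of $\tilde D_\eta$ has the same image as $\mathcal L(\xi_1)$ if $\mathbb EV^\varepsilon<\infty$ or $\mathbb EV^{-\varepsilon}<\infty$ for some $\varepsilon>0$.

## 3. Injectivity by hand, and where zeros enter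

**Unit drift.** Let $\xi_t=t$. Then $V_\infty=V_t+e^{-t}V^*$, where $V^*$ is a copy of $V_\infty$ independent of $V_t$, and $V_t$ has characteristic function $\exp\int_0^t\psi(ue^{-s})ds$. Hence for $u>0$
$$\varphi(u)=\exp\Big(\int_{ue^{-t}}^u\psi(v)\frac{dv}v\Big)\,\varphi(ue^{-t}).$$
For $t$ large, $\varphi(ue^{-t})\neq0$, so $\varphi(u)\ne0$. Comparing with a fixed lower endpoint, $\varphi$ is differentiable on $(0,\infty)$ and $\psi(u)=u\varphi'(u)/\varphi(u)$. So $\Phi_\xi$ is injective.

**Compound Poisson $\xi$.** Let $\xi$ be compound Poisson of rate $1$, with first jump $Y$ at time $\tau_1$. On $(0,\tau_1]$ the integrand is $1$, and afterwards the picture restarts with a factor $e^{-Y}$: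
$$V_\infty=\eta_{\tau_1}+e^{-Y}V^*,\qquad \eta_{\tau_1},\,Y,\,V^*\text{ independent},\quad V^*\overset d=V_\infty .$$
With (2),
$$(1-\psi(u))\varphi(u)=\mathbb E\,\varphi(ue^{-Y}).\tag{3}$$
Therefore $\varphi$ determines $\psi$ at every $u$ with $\varphi(u)\ne0$. If $\varphi$ vanished on an open interval, then $\psi$ would be free there, as far as (3) is concerned. So we look for a $\varphi$ that vanishes on an interval.

*One jump size.* If $Y=\log B$ with $B>1$, then $(1-\psi(u))\varphi(u)=\varphi(u/B)$. A zero at $u$ gives zeros at all $uB^{-n}$, contradicting $\varphi(0)=1$. So $\varphi$ has no zeros and $\Phi_\xi$ is injective.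

*Two jump sizes, symmetric $\eta$.* Let $Y\in\{\log B,2\log B\}$ with probability $\frac12$ each and let $\eta$ be symmetric. Then $V_\infty$ is symmetric, $\varphi$ is real, and $\psi\le0$ is real. $\varphi>0$ on some $[-r,r]$, and $\varphi(u)=\frac{\varphi(u/B)+\varphi(u/B^2)}{2(1-\psi(u))}$ carries positivity to $[-Br,Br]$, then to $[-B^2r,B^2r]$, and so on. So $\varphi>0$ everywhere, and no other $\eta'$ has the same image. This attempt stops because a sum of positive numbers cannot vanish. We need complex values for which $\varphi(u/B)+\varphi(u/B^2)=0$, hence an asymmetric $\eta$.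

**Poisson $\eta$.** Let $\eta$ be a Poisson process of rate $1$, and let $T$ be its first jump time. Since $\xi$ a.s. does not jump at $T$, $V\overset d=A(1+V)$ with $A=e^{-\xi_T}$ independent of $V$. Thus
$$M_V(\theta)=\chi_A(\theta)M_{1+V}(\theta),\qquad\chi_A(\theta)=\mathbb EA^{i\theta}=\frac1{1-\Psi_\xi(-\theta)} .$$
Now $|(1+V)^{iz}|=(1+V)^{-\mathrm{Im}\,z}\le1$ for $\mathrm{Im}\,z\ge0$, so by Fact 1 $M_{1+V}$ vanishes on no interval. So the law of $V$ determines $\chi_A$ on a dense set, hence everywhere, hence $\Psi_\xi$: $\tilde\Phi_\eta$ is injective. The same argument works for rate $\lambda$ and positive jumps $X$ with $\mathbb EX^{-\varepsilon}<\infty$, since $\mathbb E(V+X)^{-\varepsilon}\le\mathbb EX^{-\varepsilon}$; this is the third known case. It stops exactly when neither a small negative nor a small positive power of $V+X$ is integrable, because then Fact 1 has no strip to work in.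

## 4. Proof of Theorem 1: a characteristic function that vanishes on an interval

Let $\xi$ be as in Theorem 1 with $B\in6\mathbb N$ to be chosen, with jump times $0=\tau_0<\tau_1<\tau_2<\cdots$. All $\eta$ in this section satisfy
$$\psi(u)=\int(e^{iux}-1)\nu(dx),\qquad\nu\le C|x|^{-3/2}dx+\text{finitely many atoms of finite mass in }\mathbb R\setminus\{0\}.\tag{4}$$

### 4.1. Convergence, and uniqueness for the functional equation

**Convergence.** The purpose is to see that every such $\eta$ lies in the domain. Let $Z_n=\sup_{\tau_n\le t\le\tau_{n+1}}|\eta_t-\eta_{\tau_n}|$. These are i.i.d., and $Z_0\le\sum_{t\le\tau_1}|\Delta\eta_t|$. The jumps of modulus at most $1$ contribute a sum of finite mean, since $\int_{|x|\le1}|x|\nu(dx)<\infty$. For the others, $(\sum a_i)^{1/4}\le\sum a_i^{1/4}$ and $\int_1^\infty x^{1/4-3/2}dx<\infty$, so their sum has a finite moment of order $\frac14$. As $\log^+(a+b)\le\log2+\log^+a+\log^+b$, we get $\mathbb E\log^+Z_0<\infty$. Hence $\sum_n\mathbb P(Z_n>B^{n/2})=\sum_n\mathbb P(\log Z_0>\frac n2\log B)<\infty$,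 and by Borel–Cantelli $Z_n\le B^{n/2}$ eventually. For $s\in(\tau_n,\tau_{n+1}]$ we have $\xi_{s-}=\xi_{\tau_n}\ge n\log B$, so $|V_t-V_{\tau_n}|\le B^{-n}Z_n\le B^{-n/2}$ on $[\tau_n,\tau_{n+1}]$ eventually. This is summable, so $V_t$ converges a.s.

**Lemma 1.** $\varphi(u)=\mathbb Ee^{iuV_\infty}$ satisfies
$$(1-\psi(u))\varphi(u)=\tfrac12\varphi(u/B)+\tfrac12\varphi(u/B^2),\tag{5}$$
and it is the only bounded function satisfying (5) that is continuous at $0$ with value $1$ there. Uniqueness also holds on any interval $(-r,r)$, and on $(0,r]$ (with limit $1$ at $0+$).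

*Proof.* (5) is (3). Let $d$ be the difference of two solutions. As $|1-\psi|\ge1$, $|d(u)|\le\max(|d(u/B)|,|d(u/B^2)|)$. Iterating $n$ times, for $u\neq0$, $|d(u)|\le\sup_{0<|v|\le|u|B^{-n}}|d(v)|\to0$, the supremum being over $v$ in the interval considered. $\square$

### 4.2. The plan: $\varphi(u)=-\varphi(u/B)$ near $u=1/B$

Write $u_j=B^{-j}$, $\psi_j=\psi(u_j)$, $\varphi_j=\varphi(u_j)$. By (5) at $u=1$, $\varphi(1)=0$ as soon as $\varphi_1=-\varphi_2$. By (5) at $u_1$, if $\varphi_2\neq0$ this holds when $1-\psi_1=-\frac{\varphi_2+\varphi_3}{2\varphi_2}\neq0$, that is, when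
$$\psi_1=\frac32+\frac{\varphi_3}{2\varphi_2}\ne1.\tag{6}$$
Three things must be done. Since $\mathrm{Re}\,\psi_1\le0$, we need $\mathrm{Re}(\varphi_3/\varphi_2)\le-3$; this requires strong phases in $\psi_2,\psi_3$. Next, (6) must hold exactly at $u_1$. Finally (6) must be extended from a point to an interval, by changing $\psi$ near $u_1$ while keeping it a Lévy exponent. For this last step the exponent must already be right at $u_1$, as we shall see.

To create the phases, use one atom of $\nu$ per scale. Since $e^{\pm i\pi/3}-1=e^{\pm2\pi i/3}$, atoms of masses $a$ and $b$ at $B^3\pi/3$ and $-B^2\pi/3$ contribute $ae^{2\pi i/3}$ at $u_3$ and $be^{-2\pi i/3}$ at $u_2$. As $6\mid B$, they contribute exactly $0$ at the larger $u_j$, and little at the smaller ones. If $\varphi_4,\varphi_5\approx1$, two steps of (5) give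
$$\frac32+\frac{\varphi_3}{2\varphi_2}\approx\frac32+\frac{1-be^{-2\pi i/3}}{2-ae^{2\pi i/3}},\qquad\text{with real part }\ \frac32+\frac{2+\frac a2+b-\frac{ab}2}{4+2a+a^2}.$$
For $a=4$ this is $\frac32+\frac{4-b}{28}$, which is negative iff $b>46$. We take $b=74$, which makes it $-1$.

### 4.3. Step 1: equation (6) at one point, by a fixed point

**Step 1.** The purpose is to find $B$ and an exponent for which (6) holds exactly, with $\mathrm{Re}\,\psi_1<0$. A third atom will give $\psi_1$ any prescribed value $z$ in a small disk. It disturbs $\psi_2,\psi_3,\dots$ slightly, so the right-hand side of (6) depends on $z$, and we need a fixed point.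

Let $T_\infty=-1+8\sqrt3\,i$ and $\Delta=\{|z-T_\infty|\le\frac12\}$. For $z\in\Delta$ write $z=|z|e^{i\alpha}$ with $\alpha\in(\pi/2,\pi)$, and put $c(z)=|z|^2/(2|\mathrm{Re}\,z|)>0$, $\vartheta(z)=2\alpha-\pi\in(0,\pi)$. Then $e^{i\vartheta}=-e^{2i\alpha}=-z/\bar z$, so
$$c(z)(e^{i\vartheta(z)}-1)=-c(z)\frac{z+\bar z}{\bar z}=\frac{|z|^2}{2|\mathrm{Re}\,z|}\cdot\frac{2|\mathrm{Re}\,z|}{\bar z}=z .$$
As $\mathrm{Re}\,z\in[-\frac32,-\frac12]$ on $\Delta$, $c$ and $\vartheta$ are continuous and bounded there. Define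
$$\psi_z(u)=-|u|^{1/2}+4\big(e^{iuB^3\pi/3}-1\big)+74\big(e^{-iuB^2\pi/3}-1\big)+c(z)\big(e^{iuB\vartheta(z)}-1\big).$$
By (1) it has the form (4), with absolutely continuous part $\kappa|x|^{-3/2}dx$, $\kappa=1/(2\sqrt{2\pi})$. That part is the room for later perturbations.

*Values.* Uniformly in $z\in\Delta$, with $C$ independent of $B,z,j$,
$$\psi_1=z-B^{-1/2},\quad\psi_2=74e^{-2\pi i/3}+O(B^{-1}),\quad\psi_3=4e^{2\pi i/3}+O(B^{-1}),\quad|\psi_j|\le CB^{-(j-3)/2}\ (j\ge4).$$
Indeed, at $u_1$ the first two atoms have phases $B^2\pi/3$ and $-B\pi/3$, multiples of $2\pi$, and the third gives $z$. At $u_2$ the first atom has phase $B\pi/3\in2\pi\mathbb Z$, the second gives $74(e^{-i\pi/3}-1)$, the third is $O(B^{-1})$, and $|u_2|^{1/2}=B^{-1}$. At $u_3$ the first gives $4(e^{i\pi/3}-1)$, the others are $O(B^{-1})$ and $O(B^{-2})$, and $|u_3|^{1/2}=B^{-3/2}$. For $j\ge4$, use $|e^{iy}-1|\le|y|$: the three atoms give at most $CB^{3-j}$, and $|u_j|^{1/2}=B^{-j/2}$.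

*Closeness to $1$.* From (5),
$$1-\varphi_j=\frac{\frac12(1-\varphi_{j+1})+\frac12(1-\varphi_{j+2})-\psi_j}{1-\psi_j},$$
so $\sup_{i\ge j}|1-\varphi_i|\le\sup_{i\ge j+1}|1-\varphi_i|+|\psi_j|$. Iterating and using $\varphi_i\to1$,
$$\sup_{i\ge j}|1-\varphi_i|\le\sum_{i\ge j}|\psi_i|.\tag{7}$$

*Continuity in $z$.* For $N\ge5$ let $\varphi_j^N=1$ for $j\ge N$, and define $\varphi_j^N$ for $j<N$ by the recursion (5). For $j\ge N$, $|\varphi_j-\varphi_j^N|\le\sum_{i\ge N}|\psi_i|$ by (7). For $j<N$ the same bound follows by descending induction, as $|1-\psi_j|\ge1$. The bound tends to $0$ as $N\to\infty$, uniformly in $z$. Each $\varphi^N_j$ is continuous in $z$, so $\varphi_j$ is.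

*Limit $B\to\infty$, uniformly in $z\in\Delta$.* By (7), $\varphi_4,\varphi_5\to1$. By (5) at $u_3$, $\varphi_3\to(1-4e^{2\pi i/3})^{-1}=(3-2\sqrt3\,i)^{-1}$. By (5) at $u_2$,
$$\varphi_2\to\frac{\frac12(1+\lim\varphi_3)}{1-74e^{-2\pi i/3}}\neq0,\qquad\text{since }1+\lim\varphi_3=\frac{4-2\sqrt3\,i}{3-2\sqrt3\,i}\ne0 .$$
Hence
$$\frac32+\frac{\varphi_3}{2\varphi_2}\to\frac32+\frac{1-74e^{-2\pi i/3}}{2-4e^{2\pi i/3}}=\frac32+\frac{38+37\sqrt3\,i}{4-2\sqrt3\,i}=\frac32+\frac{-70+224\sqrt3\,i}{28}=T_\infty .$$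

*Fixed point.* So for $B\in6\mathbb N$ large, $\varphi_2\ne0$ for all $z\in\Delta$, and $S(z)=\frac32+\frac{\varphi_3}{2\varphi_2}+B^{-1/2}$ is a continuous map $\Delta\to\Delta$. Fix such a $B$. By Brouwer's theorem there is $z_*=S(z_*)$, and for $z=z_*$
$$\psi_1=z_*-B^{-1/2}=\frac32+\frac{\varphi_3}{2\varphi_2},\qquad\mathrm{Re}\,\psi_1<0 .$$
Write $\psi^0=\psi_{z_*}$ and $\varphi^0$ for the corresponding characteristic function. From now on constants may depend on $B$.

### 4.4. Step 2: $\varphi^0\in C^2((0,1])$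

**Step 2.** The purpose is smoothness: the correction of $\psi$ will be built from $\varphi^0$, and we need two derivatives to control its Fourier transform. Smoothness is not automatic, since $V_\infty$ has heavy tails. We obtain $\varphi^0$ as a fixed point in a space of $C^2$ functions.

Let $\mathcal D=u\frac d{du}$, which commutes with dilations, and $p=1/(1-\psi^0)$. On $(0,1]$, $\psi^0(u)+u^{1/2}$ is smooth up to $0$ and vanishes at $0$, so $|\mathcal D^k\psi^0|\le Cu^{1/2}$ for $k=0,1,2$. Since $p-1=p\psi^0$, $\mathcal Dp=p^2\mathcal D\psi^0$, $\mathcal D^2p=2p^3(\mathcal D\psi^0)^2+p^2\mathcal D^2\psi^0$ and $|p|\le1$,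
$$|\mathcal D^k(p-1)|\le Cu^{1/2}\quad\text{on }(0,1],\ k=0,1,2 .$$
Let $\mathcal Kf(u)=\frac12p(u)\big(f(u/B)+f(u/B^2)\big)$ and $[f]_k=\sup_{(0,1]}u^{-1/2}|\mathcal D^kf|$. A function bounded by $[f]_ku^{1/2}$ is bounded at $u/B$ and $u/B^2$ by $B^{-1/2}[f]_ku^{1/2}$. Using the product rule and the bounds on $p$,
$$[\mathcal Kf]_0\le B^{-1/2}[f]_0,\quad[\mathcal Kf]_1\le B^{-1/2}[f]_1+C[f]_0,\quad[\mathcal Kf]_2\le B^{-1/2}[f]_2+C[f]_1+C[f]_0 .$$
For $\lambda\in(0,1]$ let $X_\lambda=\{f\in C^2((0,1];\mathbb C):\|f\|=[f]_0+\lambda[f]_1+\lambda^2[f]_2<\infty\}$. It is complete: for a Cauchy sequence $(f_m)$ the functions $u^{-1/2}\mathcal D^kf_m$ converge uniformly on $(0,1]$ for $k=0,1,2$, so $f_m,f_m',f_m''$ converge uniformly on compact subsets of $(0,1]$; the limit $f$ is $C^2$ with the corresponding derivatives, and $\|f_m-f\|\to0$. Moreover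
$$\|\mathcal Kf\|\le B^{-1/2}\|f\|+C\lambda[f]_0+C\lambda^2[f]_1+C\lambda^2[f]_0\le(B^{-1/2}+C\lambda)\|f\|,$$
because $\lambda[f]_1\le\|f\|$. For $\lambda$ small, $\mathcal K$ is a contraction on $X_\lambda$. Since $p-1\in X_\lambda$, the equation $f=\mathcal Kf+(p-1)$ has a solution $f\in X_\lambda$. As $\mathcal K1=p$, we get $1+f=\mathcal K(1+f)$: the function $1+f$ satisfies (5) on $(0,1]$. It is bounded and tends to $1$ at $0+$, because $|f|\le[f]_0u^{1/2}$. By Lemma 1 on $(0,1]$, $\varphi^0=1+f\in C^2((0,1])$.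

### 4.5. Step 3: zeros on an interval

**Step 3.** The purpose is to modify $\psi^0$ near $\pm u_1$ so that (6) holds at all points near $u_1$, staying within Lévy exponents. For $u$ near $u_1$ put
$$T(u)=\frac32+\frac{\varphi^0(u/B^2)}{2\varphi^0(u/B)},\qquad G(u)=T(u)-\psi^0(u).$$
By Step 1, $G(u_1)=0$ and $\mathrm{Re}\,T(u_1)=\mathrm{Re}\,\psi_1<0$. Choose $\delta_0\in(0,u_1)$ with $u_1+\delta_0<1$ and $(u_1+\delta_0)/B<u_1-\delta_0$, so small that on $|u-u_1|\le\delta_0$ we have $\varphi^0(u/B)\ne0$, $T(u)\ne1$, and $G$ is $C^2$ (Step 2).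

Let $\chi\in C_c^\infty(-1,1)$, $0\le\chi\le1$, $\chi=1$ on $[-\frac12,\frac12]$. For $0<\delta<\delta_0$ let
$$g_\delta(u)=\chi\big((u-u_1)/\delta\big)G(u)\ (u>0),\qquad g_\delta(0)=0,\qquad g_\delta(-u)=\overline{g_\delta(u)} .$$
This is in $C_c^2(\mathbb R)$. Since $|G(u)|\le C|u-u_1|\le C\delta$ on the support in $u>0$, of length $2\delta$,
$$\|g_\delta'\|_{L^1}\le C\delta,\qquad\|g_\delta''\|_{L^1}\le C .$$
In the first bound the worst terms are $\delta^{-1}|\chi'||G|\le C$ and $|\chi G'|\le C$. In the second they are $\delta^{-2}|\chi''||G|\le C\delta^{-1}$ and $\delta^{-1}|\chi'G'|\le C\delta^{-1}$.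

The function $h_\delta(x)=\frac1{2\pi}\int g_\delta(u)e^{-iux}du$ is real and bounded. Integrating by parts once and twice,
$$|h_\delta(x)|\le C\min\Big(\frac\delta{|x|},\frac1{x^2}\Big)\le C\delta^{1/2}|x|^{-3/2},$$
as a minimum is at most the geometric mean. So $h_\delta$ is integrable, and Fourier inversion gives $\int h_\delta\,dx=g_\delta(0)=0$ and hence
$$g_\delta(u)=\int(e^{iux}-1)h_\delta(x)\,dx .$$
This is where Step 1 pays off. Without $G(u_1)=0$ the same computation gives only $\|g_\delta'\|_{L^1}\le C$ and $\|g_\delta''\|_{L^1}\le C/\delta$, hence the bound $C\delta^{-1/2}|x|^{-3/2}$, which gets worse as $\delta\to0$.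

Fix $\delta$ with $C\delta^{1/2}\le\kappa/2$. Then $\psi^1=\psi^0+g_\delta$ is a Lévy exponent of form (4), and the absolutely continuous part of its Lévy measure has density at least $\frac\kappa2|x|^{-3/2}$. Let $\varphi^1$ be the corresponding characteristic function.

*Below $u_1-\delta$.* On $|u|<u_1-\delta$, $\psi^1=\psi^0$, so $\varphi^1=\varphi^0$ there by Lemma 1 on an interval.

*Near $u_1$.* Let $|u-u_1|<\delta/2$. Then $u/B^2<u/B<u_1-\delta$, $\psi^1(u)=\psi^0(u)+G(u)=T(u)$, and
$$1-T(u)=-\frac{\varphi^0(u/B)+\varphi^0(u/B^2)}{2\varphi^0(u/B)}\ne0 .$$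
So (5) reads $(1-T(u))\varphi^1(u)=\frac12(\varphi^0(u/B)+\varphi^0(u/B^2))=-(1-T(u))\varphi^0(u/B)$, whence $\varphi^1(u)=-\varphi^0(u/B)=-\varphi^1(u/B)$.

*Near $1$.* Let $J=(1-\frac{B\delta}2,1+\frac{B\delta}2)$. Since $B\delta<Bu_1=1$, $J\subset(\frac12,\frac32)$. If $u\in J$, then $|u/B-u_1|<\delta/2$, so $\varphi^1(u/B)=-\varphi^1(u/B^2)$ and
$$(1-\psi^1(u))\varphi^1(u)=\tfrac12\big(\varphi^1(u/B)+\varphi^1(u/B^2)\big)=0 .$$
Thus $\varphi^1=0$ on $J$, and on $-J$ by conjugation.

### 4.6. Step 4: infinitely many exponents with the same image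

**Step 4.** The purpose is to use the freedom on $J\cup(-J)$. Let $0\ne g\in C_c^\infty(J\cup(-J))$ with $g(-u)=\overline{g(u)}$. As $g(0)=0$, we have as before $g(u)=\int(e^{iux}-1)h(x)dx$ with $h$ a real Schwartz function, so $|h(x)|\le C|x|^{-3/2}$. For $|\epsilon|\le\epsilon_0$ small, $\psi^1+\epsilon g$ is a Lévy exponent of form (4), since $\frac\kappa2|x|^{-3/2}$ absorbs $\epsilon h$. Different $\epsilon$ give different laws $\mathcal L(\eta_1)$. As $g\varphi^1\equiv0$, $\varphi^1$ satisfies (5) with $\psi=\psi^1+\epsilon g$. It is bounded, continuous, and $\varphi^1(0)=1$. By Lemma 1 it is the characteristic function of $V_\infty$ for each of these $\eta$. This proves Theorem 1. $\blacksquare$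

## 5. Proof of Theorem 2: band-limited Laplace transforms

### 5.1. The convolution equation, and what goes wrong at first

Let $\xi$ be compound Poisson of rate $1$ with jump density $N$, let $\eta$ be a driftless compound Poisson subordinator with Laplace exponent $\ell$, and suppose $V_\infty$ converges. Put $Q(s)=\ell(e^s)$ and $f(s)=\mathbb E\exp(-e^sV_\infty)$. The decomposition that gave (3), with $\mathbb Ee^{-u\eta_{\tau_1}}=(1+\ell(u))^{-1}$, gives
$$(1+Q(s))f(s)=(N*f)(s).$$
Now $\eta$ is fixed and $N$ is to be changed. If $h$ is a real function with $h*f=0$ and $|h|\le N$, then $N+\epsilon h$ solves the same equation with the same $Q$ and $f$. So we want an $f$ that is annihilated by some $h$.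

A direct attempt is to choose $Q$ and $N$ first, and to solve for $f$ by iterating the equation: $f(s)=\mathbb E\prod_j(1+Q(s-S_j))^{-1}$ along the random walk with step density $N$. But then we have no control over which frequencies occur in $f$. The next attempt is to force the frequencies: convolve the solution with a kernel $k$ whose Fourier transform has compact support. Then any $h$ with frequencies outside that support annihilates the result. But convolution destroys the equation. If $(1+q)F=n*F$, then $F*k$ satisfies $n*(F*k)=(1+R)(F*k)$ with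
$$R=\frac{(qF)*k}{F*k},$$
an average of translates of $q$ whose weights depend on the point. There is no evident reason for $u\mapsto R(\log u)$ to be a Bernstein function, and without that there is no process $\eta$.

What helps is a change of scale. Let $F$ and $q$ live on a scale $L$ much larger than that of $k$. On the upper half plane $\log u$ has imaginary part in $(0,\pi)$, which becomes the thin range $(0,\pi/L)$ after division by $L$. There $R(x+iy)\approx R(x)+iyR'(x)$ with $R'\approx q'>0$, so the imaginary part is positive, as the theorem quoted in Section 1 requires. Since $q'$ tends to $0$ at $\pm\infty$, every error must be small relative to $q'$. This dictates the tails: translating by $t$ may cost only a factor that $k$ can integrate. Also $N$ must dominate $k$.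

A remark on tails: $k$ cannot decay exponentially. If $k(x)\le Ce^{-c|x|}$, its Fourier transform is analytic in a strip and cannot vanish on an interval without vanishing identically. So we work with tails $e^{-|x|^{\gamma_i}}$, $\gamma_i<1$.

Fix $\gamma<\gamma_1<\gamma_2<1$.

### 5.2. The ingredients $\rho$, $n$, $q$, $k$

**The function $\rho$.** Let $\rho(z)=\exp(-(1+z^2)^{\gamma_1/2})$ (principal branch), analytic in $|\mathrm{Im}\,z|<1$, where $\mathrm{Re}(1+z^2)>0$. For $|\mathrm{Im}\,z|\le\frac12$ and $x=\mathrm{Re}\,z$ we have $|1+z^2|\ge\frac34+x^2$ and $|z|\le|x|+\frac12$. So the derivative $\gamma_1z(1+z^2)^{\gamma_1/2-1}$ of $(1+z^2)^{\gamma_1/2}$ is bounded there. Hence $(1+z^2)^{\gamma_1/2}$ changes by a bounded amount between $x$ and $x+iy$, and for $|y|\le\frac12$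
$$|\rho(x+iy)|+|\rho'(x+iy)|\le C\rho(x).\tag{8}$$
Put $w(t)=e^{|t|^{\gamma_1}}$. The triangle inequality $(1+x^2)^{1/2}\le(1+(x-t)^2)^{1/2}+|t|$ and subadditivity of $r\mapsto r^{\gamma_1}$ give
$$\rho(x-t)\le w(t)\rho(x),\qquad x,t\in\mathbb R.\tag{9}$$

**The functions $n$ and $q$.** Let $n(z)=c_n\rho(z-1)$, with $c_n$ such that $n$ is a probability density on $\mathbb R$. It has mean $1$ and satisfies the analogues of (8) and (9). Let $q(x)=\int_{-\infty}^x\rho(t)dt$, extended analytically to $|\mathrm{Im}\,z|<1$ with $q'=\rho$. On $\mathbb R$ it increases from $0$ to some $q_\infty\in(0,\infty)$, and $|q(x+iy)-q(x)|\le C|y|$ for $|y|\le\frac12$.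

**The band-limited kernel $k$.** Let $a_j=j^{-1/\gamma_2}$, $A=\sum_ja_j<\infty$ and $\omega(x)=\prod_j\frac{\sin a_jx}{a_jx}$. This is the characteristic function of $\sum a_jU_j$ with $U_j$ i.i.d. uniform on $[-1,1]$. So $\omega^2$ is the characteristic function of a random variable bounded by $\theta_0:=2A$. For $j\le(|x|/e)^{\gamma_2}$ we have $a_j\ge e/|x|$, so the $j$-th factor has modulus at most $1/(a_j|x|)\le e^{-1}$. There are at least $(|x|/e)^{\gamma_2}-1$ such $j$, and the other factors have modulus at most $1$. Hence $\omega(x)^2\le e^2\exp(-2(|x|/e)^{\gamma_2})$. Let $k=\omega^2/\int\omega^2$. Then: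

- $k$ is an even probability density with $k(x)\le Ce^{-c|x|^{\gamma_2}}$.
- $\hat k(\theta)=\int e^{i\theta x}k(x)dx$ is, by Fourier inversion, a multiple of the continuous density of that bounded (symmetric) variable, so $\hat k(\theta)=0$ for $|\theta|\ge\theta_0$.
- $\int(1+|x|)w(x)^2k(x)dx<\infty$, because $\gamma_1<\gamma_2$.

### 5.3. Step 1: a solution $F$ of the unsmoothed equation

**Step 1.** The purpose is to solve $(1+q)F=n*F$ and to extend $F$ to a strip with bounds relative to $F$ itself. Let $S_m=\sum_{i\le m}Y_i$ with $Y_i$ i.i.d. of density $n$, and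
$$F(x)=\mathbb E\prod_{j\ge0}\frac1{1+q(x-S_j)} .$$
Since $S_m/m\to1$ a.s. and $q$ decays at $-\infty$ faster than any power, $\sum_jq(x-S_j)<\infty$ a.s., so the product is positive a.s. For $x\le0$ the terms are at most $q(-S_j)$, so by dominated convergence the sum tends to $0$ a.s. as $x\to-\infty$. Therefore $0<F\le1$, $F$ is nonincreasing (as $q$ increases), and $F(-\infty)=1$. Conditioning on $Y_1$,
$$(1+q)F=n*F=:\Gamma\quad\text{on }\mathbb R.\tag{10}$$

*Extension of $\Gamma$.* For $|\mathrm{Im}\,z|<\frac12$ put $\Gamma(z)=\int n(z-t)F(t)dt$. With $x=\mathrm{Re}\,z$, the integrand and its $z$-derivative are at most $Cn(x-t)F(t)\le Cw(x)n(-t)$, which is integrable in $t$, locally uniformly in $z$. So $\Gamma$ is analytic and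
$$|\Gamma(x+iy)|+|\Gamma'(x+iy)|\le C\Gamma(x),\qquad|\Gamma(x+iy)-\Gamma(x)|\le C|y|\Gamma(x),\qquad\Gamma(x-t)\le w(t)\Gamma(x).$$

*Extension of $F$.* Choose $\varepsilon_1\in(0,\frac12)$ with $|1+q(z)|\ge\frac12$ for $|\mathrm{Im}\,z|\le\varepsilon_1$; this is possible since $|1+q(x+iy)|\ge1-C|y|$. Put $F(z)=\Gamma(z)/(1+q(z))$ there. On $\mathbb R$, $\Gamma/(1+q_\infty)\le F\le\Gamma$. Further, $F'=\Gamma'/(1+q)-\Gamma\rho/(1+q)^2$ and $\rho$ is bounded. So for $|y|\le\varepsilon_1$
$$|F(x+iy)|+|F'(x+iy)|\le CF(x),\quad|F(x+iy)-F(x)|\le C|y|F(x),\quad F(x-t)\le Cw(t)F(x).\tag{11}$$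

### 5.4. Step 2: the averaged function $R$ maps a thin strip upward

**Step 2.** The purpose is to show that $\mathrm{Im}\,R(x_0+iy)>0$ for $0<y\le\pi/L$ when $L$ is large. Let $L\ge1$ with $\pi/L<\varepsilon_1$. For $z=x_0+iy$ with $|y|<\varepsilon_1$ write $z_x=z-x/L$ and
$$D(z)=\int F(z_x)k(x)dx,\qquad P(z)=\int q(z_x)F(z_x)k(x)dx,\qquad R=\frac PD .$$
By (11), $F\le1$ on $\mathbb R$, and boundedness of $q,\rho$ on the strip, the integrands and their $z$-derivatives are at most $Ck(x)$. So $D,P$ are analytic in $|\mathrm{Im}\,z|<\varepsilon_1$ and may be differentiated under the integral. We use $w(x/L)\le w(x)$ throughout, and all constants are independent of $x_0,y,L$.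

*Lower bound for $D$.* By (11), $F(x_0)\le Cw(x)F(x_0-x/L)$, so $D(x_0)\ge cF(x_0)\int k/w=c'F(x_0)$. Also by (11), $|D(z)-D(x_0)|\le C|y|D(x_0)$. So for $L\ge L_1$ and $|y|\le\pi/L$ we have $|D(z)|\ge cF(x_0)$. From now on $L\ge L_1$ and $|y|\le\pi/L$. We also note $|F(z_x)|+|F'(z_x)|\le CF(x_0-x/L)\le Cw(x)F(x_0)$.

*Increments of $q$ and $\rho$.* Integrating $\rho$ and $\rho'$ along the horizontal segment from $z_x$ to $z$, with (8) and (9),
$$|q(z_x)-q(z)|+|\rho(z_x)-\rho(z)|\le C\frac{|x|}Lw(x)\rho(x_0).\tag{12}$$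

*$R$ is close to $q$.* Since $R(z)-q(z)=D(z)^{-1}\int(q(z_x)-q(z))F(z_x)k(x)dx$,
$$|R(z)-q(z)|\le\frac C{F(x_0)}\int\frac{|x|}Lw(x)\rho(x_0)\,w(x)F(x_0)\,k(x)dx\le\frac CL\rho(x_0).\tag{13}$$

*$R'$ is close to $\rho$.* From $R'=(P'-RD')/D$,
$$R'(z)=\frac1{D(z)}\int\rho(z_x)F(z_x)k(x)dx+\frac1{D(z)}\int(q(z_x)-R(z))F'(z_x)k(x)dx .$$
Write $\rho(z_x)=\rho(z)+(\rho(z_x)-\rho(z))$ in the first term; by (12) it equals $\rho(z)+O(\rho(x_0)/L)$, and $\rho(z)=\rho(x_0)(1+O(1/L))$ by (8), as $|y|\le\pi/L$. In the second term, (12) and (13) give $|q(z_x)-R(z)|\le\frac CL(1+|x|w(x))\rho(x_0)$, and $|F'(z_x)|\le Cw(x)F(x_0)$; so it is $O(\rho(x_0)/L)$. Altogether $R'(z)=\rho(x_0)(1+O(1/L))$, uniformly in $x_0$ and $|y|\le\pi/L$. Fix $L$ so large that $\mathrm{Re}\,R'(x_0+iy)\ge\frac12\rho(x_0)>0$ for all $x_0$ and $|y|\le\pi/L$. As $R$ is real on $\mathbb R$ and $\partial_y\mathrm{Im}\,R=\mathrm{Re}\,R'$ (Cauchy–Riemann),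
$$\mathrm{Im}\,R(x_0+iy)>0\qquad(0<y\le\pi/L).\tag{14}$$

### 5.5. Step 3: the process $\eta$

**Step 3.** The purpose is to turn $R$ into a Laplace exponent. Put $Q(s)=R(s/L)$ and $f(s)=D(s/L)$ for $s\in\mathbb R$, and $\ell(u)=Q(\log u)=R\big(\tfrac1L\log u\big)$ for $u>0$. Then $\ell>0$. With the principal logarithm, $\ell$ extends analytically to $\mathbb C\setminus(-\infty,0]$, because $|\mathrm{Im}\log u|<\pi$ there. By (14), $\mathrm{Im}\,\ell>0$ on the upper half plane; and $\ell(\bar u)=\overline{\ell(u)}$. By (13), $\ell(0+)=0$ and $\ell(\infty)=q_\infty$. The theorem of Schilling–Song–Vondraček quoted in Section 1 shows that $\ell$ is a (complete) Bernstein function. As it is bounded with $\ell(0+)=0$, it has neither a constant nor a linear term: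
$$\ell(u)=\int_{(0,\infty)}(1-e^{-ux})\nu(dx),\qquad\nu(0,\infty)=q_\infty .$$
Let $\eta$ be the driftless compound Poisson subordinator with Lévy measure $\nu$; then $\eta\ne0$ and $\mathbb Ee^{-u\eta_t}=e^{-t\ell(u)}$.

*Moments of $\nu$.* For $s\ge0$, since $q_\infty-\ell(u)=\int e^{-ux}\nu(dx)$ and by (13),
$$e^{-1}\nu((0,e^{-s}])\le q_\infty-\ell(e^s)\le q_\infty-q(s/L)+C\rho(s/L)\le C'e^{-c's^{\gamma_1}},$$
$$(1-e^{-1})\nu([e^s,\infty))\le\ell(e^{-s})\le q(-s/L)+C\rho(s/L)\le C'e^{-c's^{\gamma_1}}.$$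
So $\nu(|\log x|\ge s)\le Ce^{-cs^{\gamma_1}}$. As $\gamma<\gamma_1$,
$$\int e^{|\log x|^\gamma}\nu(dx)=q_\infty+\int_0^\infty\gamma s^{\gamma-1}e^{s^\gamma}\,\nu(|\log x|\ge s)\,ds<\infty .$$

### 5.6. Step 4: the processes $\xi$

**Step 4.** The purpose is to exhibit the different $\xi$ and to identify $V_\infty$. Let $N(y)=L^{-1}n(y/L)$, a probability density with mean $L$. We have $f=F(\cdot/L)*k$ and $N*F(\cdot/L)=(n*F)(\cdot/L)$. Using (10),
$$(N*f)(s)=\int\big((1+q)F\big)\Big(\frac{s-x}L\Big)k(x)dx=D(s/L)+P(s/L)=(1+Q(s))f(s).\tag{15}$$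

*The perturbation.* Let $h_\epsilon(y)=\epsilon k(y)\cos(3\theta_0y)$. Its Fourier transform $\frac\epsilon2(\hat k(\theta-3\theta_0)+\hat k(\theta+3\theta_0))$ is supported in $2\theta_0\le|\theta|\le4\theta_0$. Therefore:

- $\int h_\epsilon=\hat h_\epsilon(0)=0$, and $\int yh_\epsilon(y)dy=0$ since $h_\epsilon$ is even.
- $\hat h_\epsilon\hat k\equiv0$, so $h_\epsilon*k=0$, and by Fubini $h_\epsilon*f=F(\cdot/L)*(h_\epsilon*k)=0$.

Moreover $|h_\epsilon|\le|\epsilon|k\le|\epsilon|Ce^{-c|y|^{\gamma_2}}$. On the other hand $(1+(y/L-1)^2)^{1/2}\le2+|y|$, so $N(y)\ge ce^{-|y|^{\gamma_1}}$. Since $\gamma_1<\gamma_2$, $|h_\epsilon|\le N$ for $|\epsilon|\le\epsilon_0$. So $N_\epsilon=N+h_\epsilon$ are probability densities with mean $L>0$, pairwise different, and by (15)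
$$(N_\epsilon*f)(s)=(1+Q(s))f(s),\qquad|\epsilon|\le\epsilon_0.\tag{16}$$

*The functional.* Let $\xi^\epsilon$ be compound Poisson of rate $1$ with jump density $N_\epsilon$, independent of $\eta$, with jump times $\tau_m$ ($\tau_0=0$), and let $S^\epsilon_m=\xi^\epsilon_{\tau_m}$ be the embedded walk. The variables $\zeta_j=\eta_{\tau_{j+1}}-\eta_{\tau_j}$ are i.i.d., independent of $(S^\epsilon_j)$, and $\mathbb Ee^{-u\zeta_j}=(1+\ell(u))^{-1}$. So
$$V_{\tau_m}=\sum_{j<m}e^{-S_j^\epsilon}\zeta_j,\qquad\mathbb E\exp(-e^sV_{\tau_m})=\mathbb E\prod_{j<m}\frac1{1+Q(s-S_j^\epsilon)} .$$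
Iterating (16) in the form $f(s)=(1+Q(s))^{-1}\mathbb Ef(s-S^\epsilon_1)$,
$$f(s)=\mathbb E\Big[\prod_{j<m}\frac1{1+Q(s-S_j^\epsilon)}\;f(s-S_m^\epsilon)\Big].$$
Here $0<f\le1$, and $f(-\infty)=1$ by dominated convergence from $F(-\infty)=1$. Since $S_m^\epsilon\to\infty$ a.s. by the law of large numbers,
$$\big|f(s)-\mathbb E\exp(-e^sV_{\tau_m})\big|\le\mathbb E|1-f(s-S_m^\epsilon)|\to0 .$$
As $V_t$ is nondecreasing, $V_t\uparrow V_\infty\in[0,\infty]$ and $\mathbb Ee^{-e^sV_\infty}=f(s)$. Letting $s\to-\infty$, $V_\infty<\infty$ a.s. So $\mathcal L(\xi_1^\epsilon)\in\tilde D_\eta$, and $V_\infty$ has Laplace transform $u\mapsto f(\log u)$ for every $|\epsilon|\le\epsilon_0$. The laws $\mathcal L(\xi^\epsilon_1)$ are pairwise different because their Lévy measures are. This proves Theorem 2. $\blacksquare$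

**Remark (the Mellin transform of this $V_\infty$).** As $x\to\infty$, each factor in $F$ tends to $(1+q_\infty)^{-1}$, so $F(\infty)=0$ and $f(\infty)=0$, and $V_\infty>0$ a.s. So $F(x)=\mathbb P(H>x)$ for some random variable $H$, and $f(s)=\mathbb P(LH+K>s)$ with $K$ of density $k$ independent of $H$. If $E$ is standard exponential and independent of $V_\infty$, also $f(s)=\mathbb P(E>e^sV_\infty)=\mathbb P(\log E-\log V_\infty>s)$. Comparing characteristic functions, $\Gamma(1+i\theta)M_{V_\infty}(-\theta)=\mathbb Ee^{i\theta LH}\,\hat k(\theta)$, where $\Gamma$ is Euler's function. So $M_{V_\infty}(\theta)=0$ for $|\theta|\ge\theta_0$. That is the escape from Fact 1.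

## 6. Proof of Theorem 3: the fibres are governed by the zeros of the transform

**Lemma 2.** If $\eta\ne0$ is independent of $\xi$ and $V_\infty$ converges a.s., then $\xi_n\to\infty$ a.s. as $n\to\infty$, $n\in\mathbb N$.

*Proof.* Let $W_t=e^{-\xi_t}$. Conditionally on $\xi$, $V_1$ has characteristic function $u\mapsto\exp\int_0^1\psi_\eta(uW_s)ds$. We first show that $V_1$ is not a.s. $0$. If it were, this would equal $1$ a.s. for each $u$. Taking moduli, $\mathrm{Re}\,\psi_\eta(uW_s)=0$ for a.e. $s\le1$, and by right-continuity at $s=0$, $\mathrm{Re}\,\psi_\eta\equiv0$. Then $\eta_t=bt$ for some constant $b$, and $V_1=b\int_0^1W_sds=0$ forces $b=0$, a contradiction. So there is $\delta>0$ with $\mathbb P(|V_1|>\delta)\ge\delta$.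

Now $V_{n+1}-V_n=W_nZ_n$, where $Z_n\overset d=V_1$ is independent of $\mathcal F_n=\sigma(\xi_s,\eta_s:s\le n)$. Let $\varepsilon>0$. As $W_nZ_n\to0$ a.s., the conditional Borel–Cantelli lemma gives $\sum_n\mathbb P(W_n|Z_n|>\varepsilon\mid\mathcal F_n)<\infty$ a.s. The $n$-th term is at least $\delta1_{\{W_n>\varepsilon/\delta\}}$, so $W_n\le\varepsilon/\delta$ eventually. As $\varepsilon$ is arbitrary, $W_n\to0$ a.s. $\square$

### 6.1. Part (a)

If $\xi_n\to\infty$ a.s. fails, then $D_\xi=\{\delta_0\}$ by Lemma 2, and everything is trivial. So let $\xi_n\to\infty$ a.s.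

**Set-up.** The purpose is to write $\varphi$ through a martingale in which $\psi$ appears in an exponential factor. Write $W_t=e^{-\xi_t}$, $\psi=\psi_\eta$, $\psi'=\psi_{\eta'}$, $K_t=\exp\int_0^t\psi(uW_s)ds$, and $K'_t$ likewise with $\psi'$; then $|K_t|,|K_t'|\le1$. Let $V,V'$ be the functionals for $\eta,\eta'$, and $\varphi,\varphi'$ the characteristic functions of $V_\infty,V_\infty'$. We have $\mathbb E[e^{iuV_t}|\xi]=K_t$ and $V_\infty=V_t+W_tV^{(t)}$, where $V^{(t)}\overset d=V_\infty$ is independent of $(\xi_s,\eta_s)_{s\le t}$. So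
$$M_t=\varphi(uW_t)K_t=\mathbb E[e^{iuV_\infty}\mid\xi_s,s\le t]$$
is a bounded càdlàg martingale with $M_0=\varphi(u)$. In particular $\mathbb E[\varphi(uW_t)K_t]=\varphi(u)$, and likewise for $\varphi',K'$.

**Necessity.** The purpose is to differentiate the last identity at $t=0$. If $\varphi=\varphi'$, then $\mathbb E[\varphi(uW_t)(K_t-K'_t)]=0$ for all $t$. For $a\ge1$ let $E_t=\{\sup_{s\le t}|\xi_s|\le a\}$.

*Claim.* For all large $a$ and all $t\le1$, $\mathbb P(E_t^c)\le C_at$, where $C_a\to0$ as $a\to\infty$. Let $\nu_\xi$ be the Lévy measure and $\sigma^2$ the Gaussian variance of $\xi$. A jump of modulus $>a$ occurs before $t$ with probability at most $t\nu_\xi(|x|>a)$. Removing these jumps leaves $b_as+m_s$, where $m$ is a martingale with $\mathbb Em_t^2=t(\sigma^2+\int_{|x|\le a}x^2\nu_\xi(dx))$ and $b_a=b_1+\int_{1<|x|\le a}x\,\nu_\xi(dx)$. By dominated convergence $b_a=o(a)$, as $|x|/a\le1$ on $1<|x|\le a$. Once $|b_a|\le a/2$, leaving $[-a,a]$ before $t\le1$ without a large jump needs $\sup_{s\le t}|m_s|\ge a/2$.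 Doob's inequality gives the claim with
$$C_a=\nu_\xi(|x|>a)+4a^{-2}\Big(\sigma^2+\int_{|x|\le a}x^2\nu_\xi(dx)\Big),$$
and $C_a\to0$ by dominated convergence.

On $E_t$ the arguments $uW_s$ are bounded by $|u|e^a$, so $K_t-K_t'=\int_0^t(\psi-\psi')(uW_s)ds+O(t^2)$ with a deterministic constant depending on $a,u$. As $W_s\to1$ for $s\downarrow0$ and $1_{E_t}\to1$ a.s., bounded convergence gives
$$\tfrac1t\,\mathbb E[1_{E_t}\varphi(uW_t)(K_t-K'_t)]\to\varphi(u)(\psi-\psi')(u)\qquad(t\downarrow0).$$
The contribution of $E_t^c$, divided by $t$, is at most $2C_a$ in modulus. So $|\varphi(u)(\psi-\psi')(u)|\le2C_a$ for all large $a$; hence it is $0$.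

**Sufficiency.** The purpose is to show that $M$ stays a martingale when $K$ is replaced by $K'$. Let $(\psi-\psi')\varphi\equiv0$. The process $K'/K=\exp\int_0^\cdot(\psi'-\psi)(uW_s)ds$ is continuous, adapted and of finite variation, so the product rule has no bracket term:
$$d\big(\varphi(uW_t)K_t'\big)=d\big(M_tK'_t/K_t\big)=(K'_t/K_t)\,dM_t+\varphi(uW_t)(\psi'-\psi)(uW_t)K_t'\,dt=(K_t'/K_t)\,dM_t .$$
So $\varphi(uW_t)K'_t$ is a bounded local martingale, hence a martingale, and $\varphi(u)=\mathbb E[\varphi(uW_n)K_n']$. Now $W_n\to0$ a.s., so $\varphi(uW_n)\to1$; and $K_n'=\mathbb E[e^{iuV_n'}|\xi]\to\mathbb E[e^{iuV'_\infty}|\xi]$ a.s. Letting $n\to\infty$, $\varphi(u)=\varphi'(u)$.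

**Consequences.** If $\varphi$ vanishes on no interval, then $\{\varphi\neq0\}$ is dense, and equality of the images implies $\psi=\psi'$ by continuity. It remains to check this property in the two cases.

*No positive jumps.* Let $\xi$ have no positive jumps and $\xi_n\to\infty$ a.s. (otherwise $D_\xi=\{\delta_0\}$). For $x>0$ the time $T_x=\inf\{t:\xi_t\ge x\}$ is a.s. finite and $\xi_{T_x}=x$. By the strong Markov property $V_\infty=V_{T_x}+e^{-x}V^*$ with $V^*\overset d=V_\infty$ independent of $V_{T_x}$. As $x>0$ is arbitrary, $V_\infty$ is selfdecomposable, hence infinitely divisible, and $\varphi$ has no zeros.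

*Subordinators.* If $\eta$ is a subordinator, then $V_\infty\ge0$, and $\varphi$ is the boundary value of $z\mapsto\mathbb Ee^{izV_\infty}$, which is bounded and continuous on $\{\mathrm{Im}\,z\ge0\}$ and analytic inside. By Fact 1 and $\varphi(0)=1$, $\varphi$ vanishes on no interval.

### 6.2. Part (b)

**Set-up.** The purpose is the analogue for general positive jumps of the identity used for Poisson $\eta$ in Section 3. Let $\eta$ have jump rate $\lambda$, jump times $T_1<T_2<\cdots$ and jumps $X_1,X_2,\dots>0$. Write $T=T_1$, $X=X_1$, $A=e^{-\xi_T}$, $A'=e^{-\xi'_T}$. As $\xi_{T-}=\xi_T$ a.s., $V\overset d=A(V+X)$ with $A,V,X$ independent, and $V>0$ a.s. Hence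
$$M_V=\chi_AM_{V+X},\qquad\chi_A(\theta)=\mathbb EA^{i\theta}=\frac\lambda{\lambda-\Psi_\xi(-\theta)}\ne0,\tag{17}$$
so $M_V$ and $M_{V+X}$ have the same zeros.

**Necessity.** If $\xi'$ yields the same law of $V$, then $\chi_AM_{V+X}=M_V=\chi_{A'}M_{V+X}$. So $\chi_A(\theta)=\chi_{A'}(\theta)$, that is, $\Psi_\xi(-\theta)=\Psi_{\xi'}(-\theta)$, whenever $M_V(\theta)\ne0$. Since $M_V(-\theta)=\overline{M_V(\theta)}$, the zero set is symmetric, and this says $(\Psi_\xi-\Psi_{\xi'})M_V\equiv0$.

**Sufficiency.** Let $(\Psi_\xi-\Psi_{\xi'})M_V\equiv0$. Where $M_V(\theta)\ne0$, also $M_V(-\theta)\neq0$, so $\chi_{A'}(\theta)=\chi_A(\theta)$; where $M_V(\theta)=0$, also $M_{V+X}(\theta)=0$. So (17) gives $\chi_{A'}M_{V+X}=M_V$ everywhere, that is, $V\overset d=A'(V+X)$ with independent factors. The purpose now is to iterate this. Put $T_0=0$ and $A_m'=e^{-(\xi'_{T_m}-\xi'_{T_{m-1}})}$; these are i.i.d. copies of $A'$, independent of $(X_m)$. For each $N$,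
$$V\overset d=\sum_{m=1}^NA_1'\cdots A_m'X_m+A_1'\cdots A_N'V,$$
with $V$ on the right independent of $(A'_m,X_m)_m$. The sum equals $\int_{(0,T_N]}e^{-\xi'_{s-}}d\eta_s$ a.s. It converges a.s. to the functional of $\xi'$, because $\mathcal L(\xi_1')\in\tilde D_\eta$. Consequently its $N$-th summand $A'_1\cdots A'_NX_N$ tends to $0$ a.s. Choose $\delta>0$ with $\mathbb P(X_1>\delta)>0$. As $X_N$ is independent of $A_1'\cdots A_N'$ and its law does not depend on $N$, for every $\varepsilon>0$
$$\mathbb P(A'_1\cdots A'_N>\varepsilon)\,\mathbb P(X_1>\delta)\le\mathbb P(A_1'\cdots A_N'X_N>\varepsilon\delta)\to0 .$$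
So $A'_1\cdots A'_N\to0$ in probability, and the last term of the display tends to $0$ in probability. Letting $N\to\infty$, the functional of $\xi'$ has the law of $V$.

**Consequence.** If $\mathbb EV^{-\varepsilon}<\infty$, then $z\mapsto\mathbb EV^{iz}$ is bounded and continuous on $0\le\mathrm{Im}\,z\le\varepsilon$, since $|V^{iz}|=V^{-\mathrm{Im}\,z}\le1+V^{-\varepsilon}$, and analytic inside. If $\mathbb EV^\varepsilon<\infty$, the same holds on $-\varepsilon\le\mathrm{Im}\,z\le0$. By Fact 1 and $M_V(0)=1$, $M_V$ vanishes on no interval. So equality of the images implies $\Psi_\xi=\Psi_{\xi'}$ on a dense set, and by continuity everywhere. $\blacksquare$
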